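# Rank modulo 2 of the intersection pairing, and two blow-ups of the plane

## 1. Six points attached to the eighth roots of unity

Consider two schemes of degree $6$ over $\mathbb Q$:
$$Z=\{x^2+1=0\}\sqcup\{x^2-2=0\}\sqcup\{x^2+2=0\},\qquad Z'=\{x^4+1=0\}\sqcup\{\text{two rational points}\}.$$
So $Z$ is the disjoint union of the spectra of $\mathbb Q(\sqrt{-1})$, $\mathbb Q(\sqrt2)$, $\mathbb Q(\sqrt{-2})$, and $Z'$ is the disjoint union of $\operatorname{Spec}\mathbb Q(\zeta_8)$ and two copies of $\operatorname{Spec}\mathbb Q$, where $\mathbb Q(\zeta_8)=\mathbb Q(\sqrt{-1},\sqrt2)$.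

Count solutions modulo an odd prime $\ell$. If $\ell\equiv1\pmod 8$, then $-1$, $2$, $-2$ are all squares, and $Z$ has $6$ points. The roots of $x^4+1$ are the primitive eighth roots of unity, which all lie in $\mathbb F_\ell$, so $Z'$ has $4+2=6$ points. If $\ell\equiv 3,5,7\pmod 8$, exactly one of $-1,2,-2$ is a square (namely $-2$, $-1$, $2$ respectively), so $Z$ has $2$ points. In these cases $\mathbb F_\ell$ contains no primitive eighth root of unity, so $Z'$ has $0+2=2$ points. The counts agree for every odd $\ell$. Over $\mathbb R$ there are two points on each side, and over $\mathbb C$ six. Yet $Z\not\cong Z'$: there is no $\mathbb Q$-point on $Z$, and there are two on $Z'$.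

Now put the six points into the plane and blow them up. We allow any pair in place of $(-1,2)$. Call $(\alpha,\beta)$ *admissible* if $\alpha,\beta\in\mathbb Q^\star$ are nontrivial and distinct in $\mathbb Q^\star/(\mathbb Q^\star)^2$. Then $\alpha$, $\beta$ and $\alpha\beta$ are all nonsquares. Put
$$Z=\operatorname{Spec}\mathbb Q(\sqrt\alpha)\sqcup\operatorname{Spec}\mathbb Q(\sqrt\beta)\sqcup\operatorname{Spec}\mathbb Q(\sqrt{\alpha\beta}),\qquad Z'=\operatorname{Spec}\mathbb Q(\sqrt\alpha,\sqrt\beta)\sqcup\operatorname{Spec}\mathbb Q\sqcup\operatorname{Spec}\mathbb Q .$$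
Embed $Z$ and $Z'$ in $\mathbb P^2_{\mathbb Q}$ in general position (no three of the six geometric points collinear, not all six on a conic), and let $X=\operatorname{Bl}_Z\mathbb P^2$, $X'=\operatorname{Bl}_{Z'}\mathbb P^2$. These are del Pezzo surfaces of degree $3$.

They are not isomorphic. Over $\overline{\mathbb Q}$ each has $27$ lines: six exceptional curves $E_i$, fifteen strict transforms $L_{ij}$ of the lines through two of the points, and six strict transforms $Q_i$ of the conics through all points but the $i$-th. The Galois group $G=\operatorname{Gal}(\mathbb Q(\sqrt\alpha,\sqrt\beta)/\mathbb Q)\cong(\mathbb Z/2)^2$ permutes them through its action on the indices. For $Z$ no index is fixed. A pair $\{i,j\}$ is stable if it is one of the three conjugate pairs; if $i,j$ lie in different conjugate pairs, then neither can be exchanged with the other and neither is fixed by $G$, so $\{i,j\}$ is not stable. Hence $X$ has three rational lines. For $Z'$ two indices $5,6$ are fixed, and $G$ permutes the other four simply transitively, so a pair among these four has stabilizer of order at most $2$ and is not stable. The rational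 lines are $E_5,E_6,L_{56},Q_5,Q_6$, and $X'$ has five.

**Definition (Grothendieck ring).** $K_0(\mathrm{Var}/k)$ is the abelian group generated by isomorphism classes $[V]$ of varieties over $k$, with the relations $[V]=[W]+[V\setminus W]$ for $W\subset V$ closed. The product is induced by the fiber product over $k$. Write $\mathbb L=[\mathbb A^1]$, so that $[\mathbb P^n]=1+\mathbb L+\dots+\mathbb L^n$.

If $Y\subset X$ is closed and $E$ is the exceptional divisor of $\operatorname{Bl}_YX$, then $\operatorname{Bl}_YX\setminus E\cong X\setminus Y$, so
$$[\operatorname{Bl}_YX]-[E]=[X]-[Y]. \tag{1}$$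
For $Y=Z$ in the plane, $E=\mathbb P^1\times Z$ and $[E]-[Z]=\mathbb L[Z]$. Therefore
$$[X]=[\mathbb P^2]+\mathbb L[Z],\qquad [X']=[\mathbb P^2]+\mathbb L[Z'],\qquad [X]-[X']=\mathbb L([Z]-[Z']). \tag{2}$$

**Definition (L-equivalence).** $Z$ and $Z'$ are L-equivalent if $\mathbb L^n([Z]-[Z'])=0$ in $K_0(\mathrm{Var}/k)$ for some $n\ge0$.

Could these two non-isomorphic surfaces have the same class, for some admissible pair? By (2) this asks whether $\mathbb L([Z]-[Z'])=0$, and a yes would make $Z,Z'$ L-equivalent. The problem comes from Hsueh-Yung Lin, Evgeny Shinder, Susanna Zimmermann, "Factorization centers in dimension two and the Grothendieck ring of varieties", arXiv:2012.04806 (2020).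

**Theorem A.** For every admissible pair $(\alpha,\beta)$ and every $n\ge0$,
$$\mathbb L^n([Z]-[Z'])\ne0\quad\text{in }K_0(\mathrm{Var}/\mathbb Q).$$
In particular $[X]\neq[X']$ for every admissible pair, and $Z,Z'$ are never L-equivalent. There is no dependence on the pair.

To show that a class is nonzero we need an additive invariant that does not vanish on it.

## 2. Characters agree, rational points are lost after multiplication by $\mathbb L$

Recall Galois theory for étale schemes. Let $E/k$ be finite Galois with group $G$. A finite étale $k$-scheme $Z$ split by $E$ is the same as the finite $G$-set $S=Z(E)$. Components of $Z$ correspond to $G$-orbits, the degree of a component is the length of its orbit, $\operatorname{Spec}E^H$ corresponds to $G/H$, and for $H\le G$ we have $Z(E^H)=S^H$.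

**Definition (Gassmann equivalence).** $Z,Z'$ are Gassmann equivalent if $|S^g|=|S'^g|$ for all $g\in G$, that is, if the permutation representations $\mathbb Q[S]$ and $\mathbb Q[S']$ have the same character and so are isomorphic.

In our case $G=(\mathbb Z/2)^2$ has three subgroups $H_1,H_2,H_3$ of order $2$, and
$$S=G/H_1\sqcup G/H_2\sqcup G/H_3,\qquad S'=G\sqcup\{*\}\sqcup\{*\}.$$
The identity fixes six points on each side. A nontrivial $g$ lies in exactly one $H_i$; it fixes the two points of $G/H_i$ and no others in $S$, and it fixes the two points $*$ and no others in $S'$. So $Z$ and $Z'$ are Gassmann equivalent. This explains the point counts of Section 1: at an unramified prime the count is the number of fixed points of one Frobenius element. An invariant that on étale schemes depends only on the character of $\mathbb Q[S]$, such as the class of the $\ell$-adic cohomology representation, takes the same value on $Z$ and $Z'$. So does the Chow motive with $\mathbb Q$-coefficients: for étale schemes it is determined by the representation $\mathbb Q[S]$, so the two motives are isomorphic.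

What differs is the fixed set of the whole noncyclic group $G$, that is, the set of rational points: $|S^G|=0$ and $|S'^G|=2$. Can one turn rational points into an additive invariant? We use the following presentation.

**Fact 1** (Bittner, *The universal Euler characteristic for varieties of characteristic zero*, Compos. Math. 2004, Thm 3.1)**.** Let $k$ have characteristic $0$. As a group, $K_0(\mathrm{Var}/k)$ is generated by the classes of smooth projective varieties, with relations $[\emptyset]=0$ and (1) for $Y\subset X$ closed, both smooth projective.

Varieties here may be disconnected, and a component of $Y$ may be a whole component of $X$; such a component is simply removed by the blow-up.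

For $X$ smooth projective let $\nu(X)$ be the number of connected components of $X$ that have a $k$-point. This respects (1). Indeed, let $X$ be connected and $Y\subset X$ smooth, everywhere of codimension at least $1$. A $k$-point of $\operatorname{Bl}_YX$ maps to one of $X$. Conversely, a $k$-point of $X$ outside $Y$ lifts, and over a $k$-point of $Y$ the fiber is a projective space over $k$, which has $k$-points. Hence $\nu(\operatorname{Bl}_YX)=\nu(X)$. The map $E\to Y$ is a projective bundle on each component of $Y$, so $\nu(E)=\nu(Y)$ in the same way. If some components of $Y$ are whole components of $X$, their contribution cancels in $\nu(X)-\nu(Y)$. So $\nu$ extends to a homomorphism $K_0(\mathrm{Var}/k)\to\mathbb Z$, and $\nu(Z)=0\ne2=\nu(Z')$. This proves $[Z]\neq[Z']$.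

The argument stops at the next step. For $X$ smooth projective, $\mathbb L[X]=[\mathbb P^1\times X]-[X]$ and $\nu(\mathbb P^1\times X)=\nu(X)$, so
$$\nu(\mathbb L x)=0\quad\text{for all }x\in K_0(\mathrm{Var}/k).$$
The invariant that separates $Z$ from $Z'$ kills exactly the multiples of $\mathbb L$ that we are asked about. We need an invariant that sees rational points in the way $\nu$ does, and on which $\mathbb L$ acts invertibly.

## 3. The Picard lattices of $X$ and $X'$ modulo 2

If a component $X_j$ of $X$ has a $k$-point, then there is a zero-cycle on $X$ with intersection number $1$ against the class $[X_j]\in\mathrm{CH}^0(X)$. So $\nu$ is close to the rank of a pairing between $\mathrm{CH}_0$ and $\mathrm{CH}^0$. Such a pairing exists in every dimension, between $\mathrm{CH}_i$ and $\mathrm{CH}^i$, and multiplication by $\mathbb L$ ought to move the pairing for $i$ to the pairing for $i+1$. On the surfaces $X,X'$ the middle pairing is the intersection form on $\operatorname{Pic}$.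

The group $\operatorname{Pic}(X)$ over the ground field $\mathbb Q$ is free on the class of a line and one class $E_z$ for each closed point $z$ of $Z$. If $z$ has degree $m$, then $E_z$ is geometrically a disjoint union of $m$ curves of self-intersection $-1$, so $E_z^2=-m$. The intersection matrices are
$$\operatorname{Pic}(X):\ \mathrm{diag}(1,-2,-2,-2),\qquad \operatorname{Pic}(X'):\ \mathrm{diag}(1,-1,-1,-4). \tag{3}$$
Their ranks modulo $2$ are $1$ and $3$. No coarser variant separates the two. Over $\mathbb Q$ both matrices have rank $4$; the groups $\operatorname{Pic}/2$ both have dimension $4$; over $\overline{\mathbb Q}$ both forms are $\mathrm{diag}(1,-1,-1,-1,-1,-1,-1)$. The difference is visible only in the rank of the form over the ground field, taken modulo $2$: a point of degree $2$ pairs to $2$, which is a unit in $\mathbb Q$ and zero in $\mathbb F_2$.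

Blowing up a closed point of degree $m$ on a surface adds the summand $(-m)$ to the form. The rank modulo $2$ grows by $1$ if $m$ is odd and does not change if $m$ is even. This is the behavior we want, but for surfaces only. An equality $[X]=[X']$ may come from relations (1) among varieties of arbitrary dimension, with centers of arbitrary dimension. So the rank must be defined for all smooth projective varieties and all $i$, and all blow-ups must be controlled at once. Chow motives with coefficients in $\mathbb F_p$ do this.

## 4. Correspondences with $\mathbb F_p$-coefficients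

Let $k$ have characteristic $0$ and let $p$ be a prime. We need only the objects $M(X)(m)$, for $X$ smooth projective over $k$ and $m\in\mathbb Z$, and their finite direct sums. Disjoint unions go to direct sums, and for $X$ of pure dimension $d_X$
$$\operatorname{Hom}\big(M(X)(m),M(Y)(n)\big)=\mathrm{CH}_{d_X+m-n}(X\times Y)/p,$$
with composition of correspondences $g\circ f=(\mathrm{pr}_{13})_*(\mathrm{pr}_{12}^*f\cdot\mathrm{pr}_{23}^*g)$. This is the covariant convention. Morphisms between direct sums are matrices, and $M\mapsto M(j)$ adds $j$ to all twists and does not change Hom groups. Put $\mathbf 1=M(\operatorname{Spec}k)$. Taking one factor to be a point gives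
$$\operatorname{Hom}(\mathbf 1(i),M(X))=\mathrm{CH}_i(X)/p,\qquad\operatorname{Hom}(M(X),\mathbf 1(i))=\mathrm{CH}^i(X)/p,\qquad\operatorname{End}(\mathbf 1(i))=\mathbb F_p, \tag{4}$$
and the composition $a\circ b\in\operatorname{End}(\mathbf 1(i))=\mathbb F_p$ of $b\in\mathrm{CH}_i(X)/p$ with $a\in\mathrm{CH}^i(X)/p$ is $\deg(a\cdot b)\bmod p$.

**Fact 2** (Manin 1968; cf. Fulton, *Intersection Theory*, Thm 3.3 and Prop. 6.7)**.** Let $Y\subset X$ be smooth projective, $Y$ of pure codimension $c\ge1$, and let $E$ be the exceptional divisor of $\operatorname{Bl}_YX$. With integral, hence with $\mathbb F_p$-coefficients,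
$$M(\operatorname{Bl}_YX)\cong M(X)\oplus\bigoplus_{j=1}^{c-1}M(Y)(j),\qquad M(E)\cong\bigoplus_{j=0}^{c-1}M(Y)(j),\qquad M(\mathbb P^1\times X)\cong M(X)\oplus M(X)(1).$$
If $Y$ has several components, one sums over the components.

**Fact 3** (SGA 4½, [Cycle])**.** There are cycle maps $\mathrm{CH}^i(X)\to H^{2i}_{\text{ét}}(X_{\bar k},\mu_p^{\otimes i})$ compatible with products, and the degree of a zero-cycle modulo $p$ is the trace of its class. For $X$ smooth projective the target is finite.

For Theorem A we will work over $k$ itself. For the more general Theorem B we also need to remember a Galois action, and this costs nothing if it is built in now. So fix a finite Galois extension $k'/k$ with group $C$ such that $p\nmid|C|$, and let $R$ be the Grothendieck group of finite $\mathbb F_p[C]$-modules. The case to keep in mind is $k'=k$, $C=1$, where $R=\mathbb Z$ by taking dimensions.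

Each $\sigma\in C$ acts on the scheme $X_{k'}=X\times_k k'$ by $\mathrm{id}\times\operatorname{Spec}(\sigma^{-1})$. This is an automorphism of schemes, not over $k'$. It permutes closed subvarieties, and it preserves dimension, rational equivalence, intersection products and degrees over $k'$. Thus $C$ acts on $\mathrm{CH}_i(X_{k'})$ and $\mathrm{CH}^i(X_{k'})$ and preserves the pairing. A correspondence defined over $k$ becomes a $C$-invariant cycle over $k'$, so composition with it is $C$-equivariant.

## 5. Cycles modulo the kernel of the pairing

**Definition (the modules $W_i$).** For $M$ as in Section 4 put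
$$W_i(M)=\operatorname{Hom}(\mathbf 1(i),M_{k'})\big/\{b:\ a\circ b=0\ \text{ for all }a\in\operatorname{Hom}(M_{k'},\mathbf 1(i))\},$$
an $\mathbb F_p[C]$-module, and $W_i(X)=W_i(M(X))$.

When $C=1$, $\dim W_i(X)$ is the rank of the pairing $\mathrm{CH}_i(X)/p\times\mathrm{CH}^i(X)/p\to\mathbb F_p$. We collect examples with $C=1$.

For $\mathbb P^n$ the pairing for each $0\le i\le n$ is the multiplication $\mathbb F_p\times\mathbb F_p\to\mathbb F_p$, so $W_i(\mathbb P^n)=\mathbb F_p$.

For any $X$, $\dim W_0(X)$ is the number of components of $X$ that carry a zero-cycle of degree prime to $p$. This is the version of $\nu$ that we keep.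

Let $Q$ be a smooth conic over $k$ without a $k$-point. A closed point $D$ of odd degree $2m+1$ would give the divisor class $D+mK_Q$ of degree $1$, since $\deg K_Q=-2$. By Riemann–Roch it would be effective, hence a $k$-point. So all zero-cycles have even degree, and $W_0(Q)=W_1(Q)=0$ for $p=2$. For odd $p$, $K_Q$ has degree prime to $p$, and $W_0(Q)=W_1(Q)=\mathbb F_p$.

**Step 1: isomorphism invariance.** This step lets us use Fact 2. Let $f:M\to N$ be an isomorphism over $k$. Then $b\mapsto f\circ b$ is a $C$-equivariant isomorphism $\operatorname{Hom}(\mathbf 1(i),M_{k'})\to\operatorname{Hom}(\mathbf 1(i),N_{k'})$, and $a\mapsto a\circ f$ is an isomorphism $\operatorname{Hom}(N_{k'},\mathbf 1(i))\to\operatorname{Hom}(M_{k'},\mathbf 1(i))$. Since $a\circ(f\circ b)=(a\circ f)\circ b$, the element $f\circ b$ is killed by all $a$ if and only if $b$ is killed by all $a\circ f$, that is, by everything. Hence $W_i(M)\cong W_i(N)$ as $C$-modules.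

The two sides of the pairing are moved by two unrelated isomorphisms. A matrix $A$ of the pairing may become $UAV$ with $U,V$ invertible. So an isomorphism of motives need not be an isometry of intersection forms, and the rank is what survives.

**Step 2: additivity.** This step turns direct sums into sums. An element $b=(b_1,b_2)\in\operatorname{Hom}(\mathbf 1(i),M_{k'}\oplus N_{k'})$ satisfies $a_1b_1+a_2b_2=0$ for all $(a_1,a_2)$ if and only if $a_1b_1=0$ for all $a_1$ and $a_2b_2=0$ for all $a_2$: set one of $a_1,a_2$ to zero. Hence $W_i(M\oplus N)=W_i(M)\oplus W_i(N)$.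

**Step 3: twists.** This step will make $\mathbb L$ act as a shift. Since twisting does not change Hom groups, $\operatorname{Hom}(\mathbf 1(i),M(j))=\operatorname{Hom}(\mathbf 1(i-j),M)$, and similarly on the other side. Hence $W_i(M(j))=W_{i-j}(M)$.

**Step 4: finiteness.** This step ensures that $W_i(X)$ has a class in $R$; note that $\mathrm{CH}_i(X)/p$ itself need not be finite. We may take $X$ of pure dimension $d$, working on each component. Let $b\in\mathrm{CH}_i(X_{k'})=\mathrm{CH}^{d-i}(X_{k'})$. By Fact 3, $\deg(a\cdot b)\bmod p$ is the trace of $\mathrm{cl}(a)\cup\mathrm{cl}(b)$. If $\mathrm{cl}(b)=0$, then $b$ is in the kernel of the pairing. So $W_i(X)$ is a quotient of the image of $\mathrm{CH}_i(X_{k'})$ in the finite group $H^{2(d-i)}_{\text{ét}}(X_{\bar k},\mu_p^{\otimes(d-i)})$, and it is finite. Also $W_i(X)=0$ unless $0\le i\le\dim X$, because $\mathrm{CH}_i(X_{k'})=0$ otherwise.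

**Definition (the polynomial $w$).** For $X$ smooth projective, $w(X)=\sum_i[W_i(X)]\,t^i\in R[t]$.

**Proposition 1.** The assignment $w$ extends uniquely to a group homomorphism $w:K_0(\mathrm{Var}/k)\to R[t]$, and $w(\mathbb Lx)=t\,w(x)$ for all $x$.

*Proof.* **Step 1: the blow-up relation.** We check that $w$ respects the relations of Fact 1. Clearly $w(\emptyset)=0$. Let $Y\subset X$ have pure codimension $c\ge1$. By Fact 2 and Steps 1–3 above,
$$w(\operatorname{Bl}_YX)-w(E)=w(X)+\sum_{j=1}^{c-1}t^jw(Y)-\sum_{j=0}^{c-1}t^jw(Y)=w(X)-w(Y).$$
If $Y$ has components $Y_a$ of various codimensions $c_a\ge1$, the same computation holds with the sums taken over all $a$. Finally suppose that $X=X_0\sqcup X_1$ and $Y=Y_0\sqcup X_1$, with $Y_0\subset X_0$ of codimension at least $1$ everywhere. Then $\operatorname{Bl}_YX=\operatorname{Bl}_{Y_0}X_0$ with the same exceptional divisor $E$, and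
$$w(\operatorname{Bl}_YX)-w(E)=w(X_0)-w(Y_0)=\big(w(X)-w(X_1)\big)-\big(w(Y)-w(X_1)\big)=w(X)-w(Y)$$
by additivity for disjoint unions. By Fact 1, $w$ extends to $K_0(\mathrm{Var}/k)$. The extension is unique because smooth projective classes generate.

**Step 2: multiplication by $\mathbb L$.** We check that $\mathbb L$ acts as $t$; it is enough to do so on generators. For $X$ smooth projective, $\mathbb L[X]=[\mathbb P^1\times X]-[X]$, and Fact 2 gives $w(\mathbb L[X])=(1+t)w(X)-w(X)=t\,w(X)$. $\square$

Compare with $\nu$: there $\mathbb L$ acts as zero, here it acts as $t$, which is not a zero divisor.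

The map $w$ is additive and compatible with $\mathbb L$, but it is not a ring homomorphism. Take $k=k'=\mathbb Q$, $p=2$, and $K$ the cyclic cubic field $\mathbb Q(\cos(2\pi/7))$. Then $W_0(\operatorname{Spec}K)$ is $\mathbb F_2$, because the degree $3$ is odd, so $w(\operatorname{Spec}K)=1$. But $K\otimes K\cong K^3$, so $w([\operatorname{Spec}K]^2)=3$. Multiplicativity is never used.

**Lemma 2.** Let $Z$ be finite étale over $k$. Then $w(Z)=[\mathbb F_p[S_0]]\,t^0$, where $S_0$ is the $C$-set of connected components of $Z_{k'}$ whose degree over $k'$ is prime to $p$.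

*Proof.* Both $\mathrm{CH}_0(Z_{k'})/p$ and $\mathrm{CH}^0(Z_{k'})/p$ are the $\mathbb F_p$-vector space with basis the components of $Z_{k'}$. The pairing is $\langle z,z'\rangle=\delta_{z,z'}\deg(z)\bmod p$. It is diagonal, its kernel is spanned by the components of degree divisible by $p$, and the quotient is $\mathbb F_p[S_0]$, with $C$ permuting the basis. $\square$

## 6. Degrees $2,2,2$ against $4,1,1$

*Proof of Theorem A.* Take $k=k'=\mathbb Q$ and $p=2$, so $R=\mathbb Z$.

**Step 1: the value on $Z$.** We compute $w(Z)$ by Lemma 2. By admissibility $\alpha$, $\beta$, $\alpha\beta$ are nonsquares, so the three components of $Z$ all have degree $2$. None is prime to $2$, and $w(Z)=0$.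

**Step 2: the value on $Z'$.** The field $\mathbb Q(\sqrt\alpha,\sqrt\beta)$ has degree $4$, so $Z'$ has components of degrees $4,1,1$. By Lemma 2, $w(Z')=2$.

**Step 3: multiplication by $\mathbb L^n$.** We transport the difference by Proposition 1:
$$w\big(\mathbb L^n([Z]-[Z'])\big)=t^n(0-2)=-2t^n\ne0 .$$
Hence $\mathbb L^n([Z]-[Z'])\ne0$ for all $n\ge0$, so $Z$ and $Z'$ are not L-equivalent. By (2), $w([X])-w([X'])=-2t\ne0$, so $[X]\ne[X']$. The pair was an arbitrary admissible one. $\blacksquare$

One can read the answer off the surfaces themselves. Both have rational points, so $W_0$ and $W_2$ are $\mathbb F_2$ for each, and $W_1$ has dimension the rank modulo $2$ of (3). Thus $w(X)=1+t+t^2$ and $w(X')=1+3t+t^2$, in agreement with (2).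

This does not conflict with the isomorphism of Chow motives in Section 2. That isomorphism has $\mathbb Q$-coefficients; with $\mathbb F_2$-coefficients the motives of $Z$ and $Z'$ differ, since $W_0$ tells them apart.

## 7. Fixed points of hypoelementary subgroups

In the language of $G$-sets, Theorem A used $|S^G|\ne|S'^G|$ for the $2$-group $G=(\mathbb Z/2)^2$. The same tools show that for many subgroups $H$ of a Galois group the number $|S^H|$ is an invariant under L-equivalence.

**Definition (hypoelementary).** A finite group $H$ is hypoelementary if for some prime $p$ it has a normal $p$-subgroup $P$ with $H/P$ cyclic of order prime to $p$.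

Every $p$-group is hypoelementary (take $P=H$). So is every cyclic group (take $p\nmid|H|$ and $P=1$). The symmetric group $S_3$ is hypoelementary with $p=3$ and $P=A_3$. The dihedral group $S_3\times\mathbb Z/2$ of order $12$ is not. For $p=2$, $P$ would be a normal subgroup of order $4$, but the subgroups of order $4$ are the Sylow $2$-subgroups, there are three of them, and none is normal. For $p=3$, $P$ would be the subgroup of order $3$, with quotient $(\mathbb Z/2)^2$, which is not cyclic. For $p\ge5$, $P=1$ and the group is not cyclic. A subgroup $K$ of a hypoelementary group $H$ is hypoelementary, because $K\cap P$ is a normal $p$-subgroup of $K$ and $K/(K\cap P)$ embeds in $H/P$.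

**Definition (completion).** $\widehat{\mathcal M}_k$ is the completion of $K_0(\mathrm{Var}/k)[\mathbb L^{-1}]$ for the filtration whose $m$-th step $F^m$ is the subgroup generated by the $[V]\mathbb L^{-n}$ with $\dim V-n\le-m$.

**Theorem B.** Let $k$ be any field of characteristic $0$. Let $Z,Z'$ be finite étale $k$-schemes split by a finite Galois extension $E/k$ with group $G$, and let $S=Z(E)$, $S'=Z'(E)$ be the associated $G$-sets. If $Z,Z'$ are L-equivalent, or merely have the same image in $\widehat{\mathcal M}_k$, then $|S^H|=|S'^H|$ for every hypoelementary subgroup $H\le G$.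

**Theorem C.** If in addition every subgroup of $G$ is hypoelementary (for example, if $G$ is a $p$-group), then
$$Z\cong Z'\iff[Z]=[Z']\iff Z,Z'\text{ are L-equivalent}\iff[Z]=[Z']\text{ in }\widehat{\mathcal M}_k .$$
More precisely, as $H$ runs over subgroups of $G$ up to conjugacy, the classes $[\operatorname{Spec}E^H]$ are linearly independent over $\mathbb Z[\mathbb L,\mathbb L^{-1}]$ in $K_0(\mathrm{Var}/k)[\mathbb L^{-1}]$: if $f_H\in\mathbb Z[t,t^{-1}]$ and $\sum_Hf_H(\mathbb L)[\operatorname{Spec}E^H]=0$, then all $f_H=0$. The same holds for their images in $\widehat{\mathcal M}_k$.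

**Corollary D.** Under the hypotheses of Theorem C, let $B$ be smooth projective of pure dimension $d\ge2$ with closed embeddings $Z,Z'\subset B$. Then $[\operatorname{Bl}_ZB]=[\operatorname{Bl}_{Z'}B]$ in $K_0(\mathrm{Var}/k)$ if and only if $Z\cong Z'$.

For $G=(\mathbb Z/2)^2$, Theorem C says that the classes of the spectra of $\mathbb Q$, $\mathbb Q(\sqrt\alpha)$, $\mathbb Q(\sqrt\beta)$, $\mathbb Q(\sqrt{\alpha\beta})$, $\mathbb Q(\sqrt\alpha,\sqrt\beta)$ are linearly independent over $\mathbb Z[\mathbb L^{\pm1}]$.

If $G$ has subgroups that are not hypoelementary, Theorem B is only a necessary condition for L-equivalence, and no converse is claimed.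

## 8. Degree bounds and Teichmüller traces

Two lemmas are needed. The first lets $w$ pass to the localization and the completion; the second recovers a number of fixed points from a class in $R$.

**Lemma 3.** $w$ extends to $K_0(\mathrm{Var}/k)[\mathbb L^{-1}]\to R[t,t^{-1}]$ and then continuously to $\widehat{\mathcal M}_k\to R((t^{-1}))$.

*Proof.* **Step 1: localization.** We extend $w$ by $w(\mathbb L^{-n}x)=t^{-n}w(x)$ and check that this is well defined. If $\mathbb L^{-n}x=\mathbb L^{-m}y$ in the localization, then $\mathbb L^{N+m}x=\mathbb L^{N+n}y$ in $K_0(\mathrm{Var}/k)$ for some $N\ge0$. By Proposition 1, $t^{N+m}w(x)=t^{N+n}w(y)$, and dividing by the power $t^{N+n+m}$ gives the claim.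

**Step 2: the bound $\deg_tw([V])\le\dim V$ for every variety $V$.** This is what continuity requires. We use induction on $\dim V$; for $V=\emptyset$ we have $w=0$. Stratify $V$ into finitely many smooth irreducible quasi-projective locally closed pieces $U$, each of dimension at most $\dim V$. By Hironaka, $U$ has a smooth projective compactification $\bar U$ with $\dim(\bar U\setminus U)<\dim U$. Then $w([U])=w(\bar U)-w([\bar U\setminus U])$. The first term has degree at most $\dim U$, because $W_i(\bar U)=0$ for $i>\dim U$. The second has degree less than $\dim U$, by the induction hypothesis. Summing over the pieces gives the bound.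

**Step 3: completion.** We pass to the limit. By Step 2 a generator $[V]\mathbb L^{-n}$ of $F^m$ goes to an element of degree at most $\dim V-n\le-m$. So $w$ induces a map from $\widehat{\mathcal M}_k=\varprojlim_m K_0(\mathrm{Var}/k)[\mathbb L^{-1}]/F^m$ to the inverse limit of the quotients of $R[t,t^{-1}]$ by the elements of degree at most $-m$. An element of the latter limit has finitely many terms of positive degree, fixed at a finite stage, and arbitrary terms of negative degree, so the limit is $R((t^{-1}))$. $\square$

**Lemma 4.** Let $C$ be cyclic of order prime to $p$ and $T$ a finite $C$-set. Then $|T^C|$ is determined by the class $[\mathbb F_p[T]]\in R$, through an additive homomorphism $\tau:R\to\overline{\mathbb Q}_p$ with $\tau([\mathbb F_p[T]])=|T^C|$.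

*Proof.* Let $c$ generate $C$. On a finite $\mathbb F_p[C]$-module $V$ the eigenvalues of $c$ are $|C|$-th roots of unity in $\overline{\mathbb F}_p$. As $p\nmid|C|$, the polynomial $x^{|C|}-1$ is separable modulo $p$, and by Hensel's lemma reduction is an isomorphism from the $|C|$-th roots of unity in $\overline{\mathbb Q}_p$ to those in $\overline{\mathbb F}_p$. Its inverse is the Teichmüller lift. Let $\tau(V)\in\overline{\mathbb Q}_p$ be the sum of the Teichmüller lifts of the eigenvalues of $c$, with multiplicity. Characteristic polynomials multiply in exact sequences, so $\tau$ is additive and defines a homomorphism on $R$. On $\mathbb F_p[T]$, a cycle of $c$ of length $l$ contributes the characteristic polynomial $x^l-1$. Here $l$ divides $|C|$, so $p\nmid l$, the roots are distinct, and their lifts are all $l$-th roots of unity in $\overline{\mathbb Q}_p$. The sum of these is $1$ if $l=1$ and $0$ otherwise. So $\tau([\mathbb F_p[T]])$ counts the points fixed by $c$, that is, $T^C$. $\square$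

For example, if $C=\mathbb Z/2$ swaps two points and $p=3$, then $\mathbb F_3[T]$ has dimension $2$, the eigenvalues are $1$ and $-1$, and $\tau=1-1=0$. The dimension alone would have given $2$.

## 9. The homomorphisms $\phi_H$ and the table of marks

Let $H\le G=\operatorname{Gal}(E/k)$ be hypoelementary, with $p$ and $P$ as in the definition. Put
$$F=E^H,\qquad F'=E^P,\qquad C=H/P=\operatorname{Gal}(F'/F),$$
so $C$ is cyclic of order prime to $p$.

**Step 1: construction of $\phi_H$.** We assemble an additive invariant over $k$ from $w$ over $F$. Base change $V\mapsto V_F$ is a ring homomorphism $K_0(\mathrm{Var}/k)\to K_0(\mathrm{Var}/F)$. It preserves $\mathbb L$ and dimensions, so it acts on localizations and, since it respects the filtrations, on completions. Compose it with $w$ for $(F'/F,p)$ and then with $\tau$ coefficient by coefficient. By Lemma 3 we get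
$$\phi_H:K_0(\mathrm{Var}/k)[\mathbb L^{-1}]\to\overline{\mathbb Q}_p[t^{\pm1}],\qquad\phi_H(\mathbb L^nx)=t^n\phi_H(x)\quad(n\in\mathbb Z),$$
with a continuous extension $\widehat{\mathcal M}_k\to\overline{\mathbb Q}_p((t^{-1}))$.

**Step 2: the value on étale schemes.** We show that for $Z$ split by $E$, with $S=Z(E)$,
$$\phi_H([Z])=|S^H|. \tag{5}$$
The components of $Z_{F'}$ are the $P$-orbits on $S$, and their degrees over $F'$ are the orbit lengths. These divide $|P|$, so they are powers of $p$, and a component has degree prime to $p$ if and only if it is a single point fixed by $P$. The set $S_0$ of Lemma 2 is therefore $S^P=Z(F')$, on which $C=H/P$ acts by the residual action. Lemma 2 gives $w(Z_F)=[\mathbb F_p[S^P]]\,t^0$, and Lemma 4 gives $\phi_H([Z])=|(S^P)^{H/P}|=|S^H|$.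

For instance, let $G=H=S_3$, $p=3$, $P=A_3$, and let $Z$ be the spectrum of the quadratic subfield of $E$, so $S=S_3/A_3$. Then $S^P=S$ has two points, swapped by $C=\mathbb Z/2$, and $\phi_H([Z])=1-1=0=|S^H|$.

*Proof of Theorem B.* If $\mathbb L^n[Z]=\mathbb L^n[Z']$, then applying $\phi_H$ and (5) gives $t^n|S^H|=t^n|S'^H|$, so $|S^H|=|S'^H|$. If only the images in $\widehat{\mathcal M}_k$ agree, apply the continuous extension of $\phi_H$. $\blacksquare$

*Proof of Theorem C.* **Step 1: linear independence.** We use all the $\phi_K$ at once. Suppose $\sum_Hf_H(\mathbb L)[\operatorname{Spec}E^H]=0$ in the localization or in $\widehat{\mathcal M}_k$. The $G$-set of $\operatorname{Spec}E^H$ is $G/H$. Every $K\le G$ is hypoelementary, so $\phi_K$ is available, and by (5)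
$$\sum_Hf_H(t)\,|(G/H)^K|=0\qquad\text{for all }K\le G. \tag{6}$$
A coset $gH$ is fixed by $K$ if and only if $g^{-1}Kg\subset H$. So $(G/H)^K\neq\emptyset$ implies that $K$ is conjugate into $H$, and $(G/H)^H=N_G(H)/H$ has $[N_G(H):H]\ne0$ elements. Suppose some $f_H\ne0$, and choose such an $H$ of maximal order. Take $K=H$ in (6). A term $H_1$ contributes only if $f_{H_1}\neq0$ and $H$ is conjugate into $H_1$. Then $|H_1|\ge|H|$, and by maximality $|H_1|=|H|$, so $H_1$ is conjugate to $H$. Since we chose one subgroup per conjugacy class, $H_1=H$. So (6) reads $f_H(t)\,[N_G(H):H]=0$, and $f_H=0$, a contradiction. This is Burnside's triangularity of the matrix of marks $|(G/H)^K|$.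

**Step 2: the equivalences.** We apply independence with constant coefficients. An isomorphism $Z\cong Z'$ gives $[Z]=[Z']$, which gives L-equivalence. L-equivalence gives equality in the localization and hence in $\widehat{\mathcal M}_k$. Conversely, suppose $[Z]=[Z']$ in $\widehat{\mathcal M}_k$. Each component of $Z$ or $Z'$ is $\operatorname{Spec}E^H$ for an $H$ that is unique up to conjugacy. So $[Z]-[Z']=\sum_Hm_H[\operatorname{Spec}E^H]$, with $m_H\in\mathbb Z$ the difference of the multiplicities. By Step 1 all $m_H=0$, that is, $Z\cong Z'$. $\blacksquare$

For $G=(\mathbb Z/2)^2$ the marks are short enough to write down, with $i=1,2,3$ and $j\ne i$: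

| $G$-set | $K=1$ | $K=H_i$ | $K=H_j$ | $K=G$ |
|---|---|---|---|---|
| $G/1$ | 4 | 0 | 0 | 0 |
| $G/H_i$ | 2 | 2 | 0 | 0 |
| $G/G$ | 1 | 1 | 1 | 1 |

For the difference $S-S'=G/H_1+G/H_2+G/H_3-G/1-2\,G/G$ of Section 2 the marks are $6-4-2=0$ at $K=1$, $2-0-2=0$ at each $K=H_i$, and $0-0-2=-2$ at $K=G$. The cyclic subgroups see nothing. The only subgroup that separates $Z$ from $Z'$ is $G$ itself, and $\phi_G$ can be formed because $G$ is a $2$-group. With $p=2$ and $P=G$ it is exactly the map $w$ of Section 6.

*Proof of Corollary D.* The exceptional divisor of $\operatorname{Bl}_ZB$ is a $\mathbb P^{d-1}$-bundle over $Z$, so (1) gives $[\operatorname{Bl}_ZB]=[B]+([\mathbb P^{d-1}]-1)[Z]$, and likewise for $Z'$. With $m_H$ as in the proof of Theorem C,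
$$[\operatorname{Bl}_ZB]-[\operatorname{Bl}_{Z'}B]=(\mathbb L+\dots+\mathbb L^{d-1})([Z]-[Z'])=\sum_Hm_H(\mathbb L+\dots+\mathbb L^{d-1})[\operatorname{Spec}E^H].$$
If this is $0$, it is $0$ in $K_0(\mathrm{Var}/k)[\mathbb L^{-1}]$, and linear independence gives $m_H(t+\dots+t^{d-1})=0$ for all $H$. Since $d\ge2$, the polynomial $t+\dots+t^{d-1}$ is nonzero, so $m_H=0$ for all $H$ and $Z\cong Z'$. Conversely, if $Z\cong Z'$, then $[Z]=[Z']$ and the displayed difference is $0$. $\blacksquare$
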